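# A central limit theorem for the Sudler products of Euler's number

## 1. Products of sines at $1/6$ and at $1/q$

For real $\alpha$ and an integer $N\ge 0$ put
$$P_N(\alpha)=\prod_{n=1}^{N}|2\sin(\pi n\alpha)|,\qquad P_0(\alpha)=1 .$$
This is the Sudler product. Take $\alpha=1/6$. For $n=1,\dots,5$ the factors $2\sin(\pi n/6)$ are $1,\sqrt3,2,\sqrt3,1$, so
$$P_0,\dots,P_5 \;=\; 1,\;1,\;\sqrt3,\;2\sqrt3,\;6,\;6 .$$
Two things are visible. The last value is $6$, the denominator. And values placed symmetrically multiply to $6$: $P_0P_5=P_1P_4=P_2P_3=6$.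

Both facts are general. Let $p/q$ be reduced, $q\ge2$, and write $e(x)=e^{2\pi \mathrm{i}x}$; upright $\mathrm{i}$ is the imaginary unit, and $e$ without an argument is Euler's number. Since $\prod_{n=1}^{q-1}(X-e(n/q))=1+X+\dots+X^{q-1}$ and $|1-e(t)|=2|\sin\pi t|$, setting $X=1$ gives $\prod_{n=1}^{q-1}2\sin(\pi n/q)=q$. Multiplication by $p$ permutes the nonzero residues mod $q$, so
$$P_{q-1}(p/q)=q. \tag{1}$$
The quotient $P_{q-1}/P_N$ is the product over $N<n\le q-1$. The substitution $n\mapsto q-n$, which does not change $|\sin(\pi np/q)|$, turns it into $P_{q-1-N}$. Hence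
$$P_N(p/q)\,P_{q-1-N}(p/q)=q\qquad(0\le N\le q-1). \tag{2}$$
So if $N$ is uniform on $\{0,\dots,q-1\}$, then $\log P_N(p/q)$ is distributed symmetrically about $\frac12\log q$, and its mean is exactly $\frac12\log q$.

How are the values spread around this mean? For $1/q$ with $q$ large we can answer by hand. Let $f(t)=\log|2\sin\pi t|$ and
$$V(x)=\int_0^xf(t)\,dt=-\sum_{j\ge1}\frac{\sin2\pi jx}{2\pi j^2},\qquad V_J(x)=-\sum_{j=1}^{J}\frac{\sin2\pi jx}{2\pi j^2}. \tag{3}$$
The series comes from integrating $f(t)=-\sum_{j\ge1}\cos(2\pi jt)/j$. Thus $V$ has period $1$, is odd, and $|V|,|V_J|\le\frac1{2\pi}\zeta(2)=\frac\pi{12}$. If $U$ is uniform on $[0,1)$, then $V_J(U)$ and $V(U)$ have mean $0$, and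
$$\mathrm{Var}\,V_J(U)=\sum_{j\le J}\frac1{8\pi^2j^4},\qquad \mathrm{Var}\,V(U)=\frac1{8\pi^2}\cdot\frac{\pi^4}{90}=\frac{\pi^2}{720}.$$

I claim that
$$|\log P_N(1/q)-qV(N/q)|\le2+\log q\qquad(0\le N<q). \tag{4}$$
For $N=0$ this is clear. Let $1\le N\le q/2$. On $(0,\frac12]$ the function $f$ increases, so $q\int_{(n-1)/q}^{n/q}f\le f(n/q)$ for $n\le N$, and $f(n/q)\le q\int_{n/q}^{(n+1)/q}f$ for $n\le N-1$. Summing,
$$0\le\log P_N(1/q)-qV(N/q)\le f(N/q)-qV(1/q).$$
Here $f\le\log2$. Since $\sin\pi t\ge2t$ on $[0,\frac12]$, also $qV(1/q)\ge q\int_0^{1/q}\log(4t)\,dt=\log(4/q)-1$. So the difference, call it $E$, satisfies $0\le E\le1+\log q$. Now let $q/2<N<q$ and $N'=q-1-N<q/2$. By (2) and by $V(1-x)=-V(x)$,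
$$\log P_N(1/q)=\log q-qV(N'/q)-E'=\log q+qV\big(\tfrac{N+1}q\big)-E',\qquad0\le E'\le1+\log q.$$
Finally $q\big(V(\frac{N+1}q)-V(\frac Nq)\big)$ is the average of $f$ over $[\frac Nq,\frac{N+1}q]\subset[\frac12,1]$, where $f$ decreases. It is at most $\log2$, and at least the average over $[1-\frac1q,1]$, which equals $qV(1/q)\ge\log(4/q)-1$. Together these give (4).

So $(\log P_N(1/q)-\frac12\log q)/q$ converges in law to $V(U)$, a bounded variable. This is not a normal law. In continued fraction terms $1/q=[0;q]$, and one large partial quotient $a$ has produced one variable $aV(U)$.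

Now consider Euler's number
$$e=[2;1,2,1,1,4,1,1,6,1,\dots],\qquad a_{3i-1}=2i\ (i\ge1),\quad\text{all other }a_k\ (k\ge1)\text{ equal to }1. \tag{5}$$
It has many large partial quotients. Suppose that each of $2,4,\dots,2n$ contributed its own variable $2iV(U_i)$, and that these were independent. The sum would have variance $\frac{\pi^2}{720}\sum_{i\le n}4i^2\sim\frac{\pi^2}{540}n^3$. Each term is $O(n)$, much less than $n^{3/2}$, so the sum would be asymptotically normal. The $N$ that see these partial quotients have size about $q_{3n}$, where $\log q_{3n}\sim n\log n$; so $n\sim\log N/\log\log N$. This leads to a precise question.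

## 2. The limit law, and the facts it rests on

The following is posed as a question to prove or disprove; its source is Bence Borda, "On the distribution of Sudler products and Birkhoff sums for the irrational rotation", arXiv:2104.06716 (2021). The answer is that it is true.

**Theorem A.** For any $t\in\mathbb R$,
$$\frac1M\Big|\Big\{1\le N\le M:\frac{\log P_N(e)}{\frac\pi{\sqrt{540}}\big(\frac{\log N}{\log\log N}\big)^{3/2}}\le t\Big\}\Big|\to\int_{-\infty}^t\frac1{\sqrt{2\pi}}e^{-x^2/2}\,dx\qquad(M\to\infty). \tag{6}$$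

The normalizing factor is undefined only for $N=1,2$, and these values may be disregarded. It is known that $\big|\frac1M\sum_{N\le M}\log P_N(e)\big|\ll\log M$ and that
$$\frac1M\sum_{N=1}^M\log^2P_N(e)=\frac{\pi^2}{540}\Big(\frac{\log M}{\log\log M}\Big)^3\Big(1+O\Big(\frac{\log\log\log M}{\log\log M}\Big)\Big),$$
which agrees with the guess above. The proof uses neither fact.

Sections 3–6 prove Theorem A. Section 7 states and proves a companion, Theorem B, for general rationals; Theorem A does not need it. Constants $C$ and those implied in $\ll$ and $O$ are absolute unless said otherwise, and $\|x\|$ is the distance from $x$ to the nearest integer.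

**Continued fractions.** Let $\beta=p/q=[a_0;a_1,\dots,a_K]$ be reduced with $q\ge2$ (so $K\ge1$); the case $a_K=1$ is allowed. The convergents satisfy $q_{k+1}=a_{k+1}q_k+q_{k-1}$, the same recursion for $p_k$, with $q_{-1}=0$, $q_0=1$, $p_{-1}=1$, $p_0=a_0$. They satisfy $p_{k+1}q_k-p_kq_{k+1}=(-1)^k$, and $p_K/q_K=p/q$. Put $\delta_k=|q_k\beta-p_k|$. For $0\le k<K$ one has $q_k\beta-p_k=(-1)^k\delta_k$ with $\delta_k>0$, and $\delta_K=0$. Inserting the signs into the recursion and into the determinant identity gives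
$$\delta_{k-1}=a_{k+1}\delta_k+\delta_{k+1}\ (1\le k<K),\qquad q_{k+1}\delta_k+q_k\delta_{k+1}=1\ (0\le k<K). \tag{7}$$
The first relation shows $\delta_0\ge\delta_1\ge\dots\ge\delta_K=0$. As $q_k\le q_{k+1}$, the second gives $q_{k+1}\delta_k\le1\le2q_{k+1}\delta_k$. Dividing the second by $q_k\delta_k$, and using $q_{k+1}/q_k=a_{k+1}+q_{k-1}/q_k$, we get for $0\le k<K$
$$\frac1{2q_{k+1}}\le\delta_k\le\frac1{q_{k+1}},\qquad c_k:=\frac1{q_k\delta_k}=\frac{q_{k+1}}{q_k}+\frac{\delta_{k+1}}{\delta_k}\in[a_{k+1},a_{k+1}+2]. \tag{8}$$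
For example, $19/7=[2;1,2,1,1]$ has convergents $\frac21,\frac31,\frac83,\frac{11}4,\frac{19}7$ and $(\delta_0,\dots,\delta_4)=(\frac57,\frac27,\frac17,\frac17,0)$. Indeed $\delta_0=2\delta_1+\delta_2$, and $c_1=1/(1\cdot\frac27)=\frac72=\frac31+\frac12\in[2,4]$.

**Fourier analysis on $\mathbb Z/q$.** For $q$-periodic $h$ let $\hat h(m)=\frac1q\sum_{n}h(n)e(-mn/q)$, sums being over residues mod $q$. Then $h(n)=\sum_m\hat h(m)e(mn/q)$ and $\frac1q\sum_n|h(n)|^2=\sum_m|\hat h(m)|^2$. If $\beta=p/q$ is reduced, the functions $N\mapsto\sin(2\pi m\beta N)$, $1\le m<q/2$, are orthogonal on $\mathbb Z/q$ with mean square $\frac12$, because the residues $\pm pm$ are all distinct.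

**Probability.** We use Lindeberg's theorem, Slutsky's theorem, Hoeffding's lemma ($\mathbb Ee^{\lambda X}\le e^{\lambda^2b^2/2}$ if $\mathbb EX=0$ and $|X|\le b$), and the method of moments: if the law of $X$ is determined by its moments and all moments of $X_n$ converge to those of $X$, then $X_n\to X$ in law. A law with $\mathbb Ee^{\lambda X}\le e^{C\lambda^2}$ for all real $\lambda$ is determined by its moments.

## 3. An exact Fourier formula at rational points

The first thing to try is to insert $\log|2\sin\pi x|=-\sum_j\cos(2\pi jx)/j$ at $x=ne$ and sum over $n\le N$. From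
$$\sum_{n=1}^N\cos(2\pi nj\alpha)=\tfrac12\big(\cot(\pi j\alpha)\sin(2\pi j\alpha N)+\cos(2\pi j\alpha N)-1\big)$$
one gets, formally, sines with coefficients $-\frac1{2j}\cot(\pi j\alpha)$. These are the right coefficients, but the attempt stops for two definite reasons. The constants $-1$ add up to the divergent series $\frac12\sum_j\frac1j$. And in an average over $N<M$ infinitely many frequencies are not separated: whenever $\|(j-j')\alpha\|$ is much smaller than $1/M$, the function $e((j-j')\alpha N)$ is nearly $1$ for all $N<M$, so there is no orthogonality.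

At a rational point $\beta=p/q$, averaging over a full period, both defects disappear: there are finitely many frequencies, the orthogonality is exact, and the divergent constant becomes $\frac12\log q$.

Let $p/q$ be reduced, $q\ge2$, $\beta=p/q$, $L(N)=\log P_N(\beta)$ for $0\le N<q$. On $\mathbb Z/q$ put $g(n)=\log|2\sin(\pi n/q)|$ for $n\not\equiv0$ and $g(0)=-\log q$. The value $g(0)$ is chosen so that, by (1), $\sum_ng(n)=0$. Hence $L(N)=\sum_{n=1}^Ng(pn)$ extends to a $q$-periodic function with $L(N)-L(N-1)=g(pN)$ for all $N$. As $g$ is real and even, so is $\hat g$; and $\hat g(0)=0$.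

**Lemma 1.** (a) For $1\le m\le q/2$,
$$\hat g(m)=-\frac12\Big(\frac1m+R_m\Big),\qquad0\le R_m\le\frac{4m^2}{q^3}\le\frac1{2m}. \tag{9}$$
In particular $|\hat g(m)|\le\frac3{4m}$ and $\frac1q\sum_ng(n)^2\le2$.

(b) For all $N$,
$$L(N)=\tfrac12\log q+\tfrac12g(pN)+\sum_{1\le m<q/2}A_m\sin(2\pi m\beta N),\qquad A_m=\hat g(m)\cot(\pi m\beta). \tag{10}$$

*Proof of (a).* The purpose is to compute $\hat g(m)$ from the Fourier series of $\log|1-re(x)|$ with $r<1$, and to see how the singularity at $n=0$ is compensated. For $0<r<1$ we have $\log|1-re(x)|=-\frac12\sum_{j\ne0}r^{|j|}e(jx)/|j|$. Therefore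
$$\frac1q\sum_n\log|1-re(\tfrac nq)|\,e(-\tfrac{mn}q)=-\frac12\sum_{j\equiv m\,(q)}\frac{r^{|j|}}{|j|}.$$
Let $r\to1^-$. For $n\not\equiv0$ the terms on the left tend to those of $\hat g(m)$. The term $n=0$ is $\frac1q\log(1-r)$, whereas in $\hat g(m)$ it is $-\frac1q\log q$. Hence
$$\hat g(m)=\lim_{r\to1^-}\Big\{-\frac12\sum_{j\equiv m(q)}\frac{r^{|j|}}{|j|}-\frac{\log(1-r)}q\Big\}-\frac{\log q}q.$$
The values $|j|$ are $m$ and $hq\pm m$, $h\ge1$. Subtract and add $2r^{hq}/(hq)$, using $\sum_{h\ge1}r^{hq}/(hq)=-\frac1q\log(1-r^q)$: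
$$-\frac12\sum_{j\equiv m(q)}\frac{r^{|j|}}{|j|}=-\frac12G(r)+\frac1q\log(1-r^q),\quad G(r)=\frac{r^m}m+\sum_{h\ge1}\Big(\frac{r^{hq-m}}{hq-m}-\frac{2r^{hq}}{hq}+\frac{r^{hq+m}}{hq+m}\Big).$$
The exponents $hq-m<hq<hq+m\le(h+1)q-m$ appear in order (if $m=q/2$, the last inequality is an equality and two terms share an exponent; then they are added). So $G$ is a power series whose partial sums at $r=1$ are among those of the triples written out. One triple sums to
$$\frac1{hq+m}+\frac1{hq-m}-\frac2{hq}=\frac{2m^2}{hq(h^2q^2-m^2)},$$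
which is summable over $h$, and the individual terms tend to $0$; so the series converges at $r=1$. By Abel's theorem $G(r)\to\frac1m+R_m$ with $R_m=\sum_{h\ge1}\frac{2m^2}{hq(h^2q^2-m^2)}$. Since $\frac1q\log\frac{1-r^q}{1-r}\to\frac{\log q}q$, the logarithms cancel and $\hat g(m)=-\frac12(\frac1m+R_m)$.

As $m\le q/2$, we have $h^2q^2-m^2\ge\frac34h^2q^2$, so $0\le R_m\le\frac83\zeta(3)\frac{m^2}{q^3}\le\frac{4m^2}{q^3}$. The last bound in (9) says $8m^3\le q^3$. Thus $|\hat g(m)|\le\frac12\cdot\frac3{2m}$. By Parseval $\frac1q\sum_ng(n)^2=\sum_m\hat g(m)^2\le2\cdot\frac9{16}\zeta(2)<2$.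

*Proof of (b).* The purpose is to invert the difference operator. Since $g(pN)=\sum_m\hat g(m)e(pmN/q)$, the relation $L(N)-L(N-1)=g(pN)$ reads $\hat L(pm)(1-e(-pm/q))=\hat g(m)$. Now $\frac1{1-e^{-2\mathrm{i}\theta}}=\frac{e^{\mathrm{i}\theta}}{2\mathrm{i}\sin\theta}=\frac12+\frac1{2\mathrm{i}}\cot\theta$. With $\theta=\pi m\beta$ and $\hat g(0)=0$,
$$L(N)=\hat L(0)+\tfrac12g(pN)+\frac1{2\mathrm{i}}\sum_{m\not\equiv0}\hat g(m)\cot(\pi m\beta)e(m\beta N).$$
The coefficient $\hat g(m)\cot(\pi m\beta)$ is odd in $m$, so pairing $m$ with $-m$ produces $A_m\sin(2\pi m\beta N)$. If $q$ is even, $m=q/2$ contributes $0$ because $\cot(\pi p/2)=0$ for odd $p$. At $N=0$ we read off $0=\hat L(0)-\frac12\log q$. $\square$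

*Check at $1/3$.* Here $\hat g(1)=\frac13(-\log3+2\cdot\frac12\log3\cdot(-\frac12))=-\frac12\log3$, close to $-\frac12$ as (9) predicts, and $A_1=-\frac12\log3\cdot\frac1{\sqrt3}$. At $N=1$, (10) gives $(\frac12+\frac14-\frac14)\log3=\log\sqrt3$; at $N=2$ it gives $(\frac12+\frac14+\frac14)\log3=\log3$. Indeed $P_1(1/3)=\sqrt3$ and $P_2(1/3)=3$.

## 4. Only multiples of convergent denominators matter

By (9) and $|\cot\pi x|\le\frac1{\pi\|x\|}$ we have $|A_m|\le\frac3{4\pi}\cdot\frac1{m\|m\beta\|}$. This is large when $m=jq_k$ with small $j$: then $\|m\beta\|=j\delta_k$ and $\frac1{m\|m\beta\|}=\frac{c_k}{j^2}$, which is about $a_{k+1}/j^2$. The next lemma says that everything else contributes $O(1)$ to the sum of squares for each $k$, and it computes the large coefficients with bounded error.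

**Lemma 2.** Let $0\le k\le K-1$.

(a) $\sum m^{-2}\|m\beta\|^{-2}\le C$, the sum being over $q_k\le m<q_{k+1}$ with $q_k\nmid m$.

(b) For $m=jq_k<q_{k+1}$, $j\ge1$: if $j\delta_k\le\frac12$, then $m^{-2}\|m\beta\|^{-2}\le16a_{k+1}^2/j^4$. The sum of $m^{-2}\|m\beta\|^{-2}$ over those $j$ with $j\delta_k>\frac12$ is at most $C$.

(c) If $m=jq_k<\min(q_{k+1},q/2)$ and $j\delta_k\le\frac12$, then $A_m=(-1)^k\big(-\frac{c_k}{2\pi j^2}+\varepsilon_m\big)$ with $|\varepsilon_m|\le2$.

*Proof.* First we locate $m\beta$ mod $1$. For $q_k\le m<q_{k+1}$ let $r\in[-q_k/2,q_k/2)$ be the integer with $(-1)^kmp_k\equiv r\pmod{q_k}$. As $\beta=(p_k+(-1)^k\delta_k)/q_k$,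
$$(-1)^km\beta\equiv y:=\frac{r+m\delta_k}{q_k}\pmod1,\qquad0<m\delta_k<q_{k+1}\delta_k\le1. \tag{11}$$
Since $\gcd(p_k,q_k)=1$, the number $r$ determines $m$ mod $q_k$, and $r=0$ means $q_k\mid m$. The $m$'s with a given $r$ have distinct values $\lfloor m/q_k\rfloor\ge1$, so over such a class $\sum m^{-2}\le\zeta(2)q_k^{-2}$.

*(a), $r\ge1$.* From $2r<q_k$ we get $2r+1\le q_k$. By (11), $y\in(\frac r{q_k},\frac{r+1}{q_k})$, and $1-y\ge\frac{q_k-r-1}{q_k}\ge\frac r{q_k}$. So $\|m\beta\|\ge r/q_k$.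

*(a), $r\le-2$.* Now $y<0$ and $\frac{|r|-1}{q_k}\le|y|\le\frac{|r|}{q_k}\le\frac12$, so $\|m\beta\|=|y|\ge\frac{|r|-1}{q_k}\ge\frac{|r|}{2q_k}$.

In these two cases the class of $r$ contributes at most $4\zeta(2)r^{-2}$, and the sum over $r$ is $O(1)$.

*(a), $r=-1$.* Then $q_k\ge2$ and $\|m\beta\|=\frac{1-m\delta_k}{q_k}$, which may be very small. If $m\le q_{k+1}/2$, then $m\delta_k\le\frac12$ and $\|m\beta\|\ge\frac1{2q_k}$, so these $m$ contribute at most $4\zeta(2)$. Let $m>q_{k+1}/2$. The determinant identity gives $(-1)^kq_{k+1}p_k\equiv-1\pmod{q_k}$, hence $m\equiv q_{k+1}\pmod{q_k}$, and $q_{k+1}-m=tq_k$ with distinct integers $t\ge1$. Then $1-m\delta_k\ge(q_{k+1}-m)\delta_k=tq_k\delta_k$. So $\|m\beta\|\ge t\delta_k\ge\frac t{2q_{k+1}}$ and $m\|m\beta\|\ge\frac t4$. These $m$ contribute at most $16\zeta(2)$.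

*(b)* Here $r=0$ and $y=j\delta_k$, with $jq_k\delta_k=m\delta_k<1$. If $j\delta_k\le\frac12$, then $\|m\beta\|=j\delta_k\ge\frac j{2q_{k+1}}$. As $q_{k+1}\le2a_{k+1}q_k$, this gives $m\|m\beta\|\ge\frac{j^2}{4a_{k+1}}$. If $j\delta_k>\frac12$, then $q_k<2$, so $q_k=1$ and $m=j>\frac1{2\delta_k}\ge\frac{q_{k+1}}2$. Also $\|m\beta\|=1-j\delta_k\ge(q_{k+1}-j)\delta_k\ge\frac{q_{k+1}-j}{2q_{k+1}}$. Thus $m\|m\beta\|\ge\frac{q_{k+1}-j}4$ with distinct integers $q_{k+1}-j\ge1$, and the sum is at most $16\zeta(2)$.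

*(c)* Let $x=j\delta_k\in(0,\frac12]$. By (11) with $r=0$, $A_m=(-1)^k\hat g(m)\cot\pi x$, and $\frac1{2m}\cdot\frac1{\pi x}=\frac1{2\pi j^2q_k\delta_k}=\frac{c_k}{2\pi j^2}$. So
$$\varepsilon_m=\frac1{2m}\Big(\frac1{\pi x}-\cot\pi x\Big)+\Big(\hat g(m)+\frac1{2m}\Big)\cot\pi x.$$
The function $\frac1u-\cot u$ has limit $0$ at $u=0$, has derivative $\frac1{\sin^2u}-\frac1{u^2}\ge0$, and equals $\frac2\pi$ at $\frac\pi2$; so the first summand lies in $[0,1]$. By (9), the second is in absolute value at most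
$$\frac{2m^2}{q^3}\cdot\frac1{\pi j\delta_k}\le\frac{2m^2}{q^3}\cdot\frac{2q_{k+1}}{\pi j}=\frac4\pi\cdot\frac{m\,q_kq_{k+1}}{q^3}\le1,$$
since $m<q/2$ and $q_k,q_{k+1}\le q$. $\square$

## 5. Reduction in mean square, and the passage from $e$ to a rational

**Lemma 3.** Let $J\ge1$ and $\mathcal K\subset\{0,\dots,K-1\}$ with $a_{k+1}>2J$ for all $k\in\mathcal K$. Put $S(N)=\sum_{k\in\mathcal K}c_kV_J(\delta_kN)$. Then
$$\frac1q\sum_{N=0}^{q-1}\Big|L(N)-\tfrac12\log q-S(N)\Big|^2\le C\Big(JK+\sum_{k\notin\mathcal K}a_{k+1}^2+J^{-3}\sum_{k\in\mathcal K}a_{k+1}^2\Big). \tag{12}$$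

*Proof.* The purpose is to keep the frequencies $jq_k$ with $k\in\mathcal K$, $j\le J$, and to discard the rest by orthogonality. For such $k,j$ the integer $m=jq_k$ satisfies $q_k\le m<\frac12a_{k+1}q_k\le\frac12q_{k+1}\le\frac12q$, and $j\delta_k\le\frac J{q_{k+1}}\le\frac J{a_{k+1}}<\frac12$. Call these $m$ *main*; they are distinct, since the intervals $[q_k,q_{k+1})$ are disjoint. Because $m\beta\equiv(-1)^kj\delta_k$ mod $1$, we have $\sin(2\pi m\beta N)=(-1)^k\sin(2\pi j\delta_kN)$. So by Lemma 2(c) a main term in (10) equals $-\frac{c_k}{2\pi j^2}\sin(2\pi j\delta_kN)+\varepsilon_m\sin(2\pi j\delta_kN)$; the first parts add up to $S(N)$. Hence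
$$L(N)-\tfrac12\log q-S(N)=\tfrac12g(pN)+\sum_{m\text{ not main}}A_m\sin(2\pi m\beta N)+\sum_{m\text{ main}}\pm\varepsilon_m\sin(2\pi m\beta N).$$
By $(x+y+z)^2\le3(x^2+y^2+z^2)$, orthogonality and Lemma 1(a), the mean square is
$$\ll1+\sum_{m\text{ not main}}m^{-2}\|m\beta\|^{-2}+\sum_{m\text{ main}}\varepsilon_m^2,$$
and the last sum is at most $4JK$. Every $1\le m<q/2$ lies in some $[q_k,q_{k+1})$ with $0\le k\le K-1$. For each $k$, Lemma 2(a) and the second half of (b) contribute $O(1)$. The $m=jq_k$ with $j\delta_k\le\frac12$ contribute at most $16a_{k+1}^2\zeta(4)$ if $k\notin\mathcal K$. If $k\in\mathcal K$, only $j>J$ are not main, and they contribute $\ll a_{k+1}^2\sum_{j>J}j^{-4}\ll a_{k+1}^2J^{-3}$. As $1\le K\le JK$, this is (12). $\square$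

**Lemma 4.** Let $\alpha$ be irrational with convergents $p_k/q_k$, $q_K\ge2$ and $a_{K+1}\ge2$. For $0\le N<q_K$,
$$|\log P_N(\alpha)-\log P_N(p_K/q_K)|\le\frac4{a_{K+1}}(1+\log q_K). \tag{13}$$

*Proof.* We compare the products factor by factor; the condition $a_{K+1}\ge2$ keeps the moved point away from the singularity. Let $q=q_K$, $1\le l<q$ and $\|lp_K/q\|=s/q$ with an integer $s\ge1$. Since $|\alpha-\frac{p_K}q|<\frac1{q\,q_{K+1}}$,
$$\Big|l\alpha-\frac{lp_K}q\Big|<\frac1{q_{K+1}}\le\frac1{a_{K+1}q}\le\frac1{2q}.$$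
Every $y$ between $lp_K/q$ and $l\alpha$ thus has $\|y\|\ge\frac sq-\frac1{2q}\ge\frac s{2q}$. There $|(\log|\sin\pi y|)'|=\pi|\cot\pi y|\le\frac1{\|y\|}\le\frac{2q}s$. So the $l$-th terms differ by at most $\frac{2q}s\cdot\frac1{a_{K+1}q}=\frac2{a_{K+1}s}$. Each $1\le s\le q/2$ occurs for at most two $l$, because $lp_K\equiv\pm s$. Summing over $s$ gives (13). $\square$

## 6. Resonances, and the proof of Theorem A

From now on $p_k/q_k$ are the convergents of $e$. Given large $M$, choose $n$ with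
$$q_{3n-5}\le M<q_{3n-2},\qquad K=3n-2,\quad q=q_K,\quad\beta=p_K/q_K;$$
the $\delta_k,c_k$ and $L$ are those of $\beta$. The large partial quotients of $\beta$ are $a_{k_i+1}=2i$ with $k_i=3i-2$, $1\le i\le n-1$; note that $a_K=1$ and $a_{K+1}=2n$. Lemma 3 suggests the model $\sum_ic_{k_i}V(\delta_{k_i}N)$, and we would like to replace $\delta_{k_i}N$ by independent uniform $U_i$, by expanding $r$-th moments into exponentials and comparing term by term. Done naively, this fails at two exact points.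

First, there are resonances. By (7) and (5), for $1\le i\le n-2$,
$$\delta_{3i-2}=\delta_{3i-1}+\delta_{3i},\quad\delta_{3i-1}=\delta_{3i}+\delta_{3i+1},\quad\delta_{3i}=2(i+1)\delta_{3i+1}+\delta_{3i+2},$$
so $\delta_{3i-2}=(4i+5)\delta_{3i+1}+2\delta_{3i+2}$. The next two relations, $\delta_{3i+1}=\delta_{3i+2}+\delta_{3i+3}$ and $\delta_{3i+2}=\delta_{3i+3}+\delta_{3i+4}$, give $2\delta_{3i+2}=\delta_{3i+1}+\delta_{3i+4}$. Hence
$$\delta_{k_i}=(4i+6)\,\delta_{k_{i+1}}+\delta_{k_{i+2}}. \tag{14}$$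
(For $n=3$, $\beta=193/71$: $\delta_1=\frac{20}{71}$, $\delta_4=\frac2{71}$, $\delta_7=0$, and $20=10\cdot2+0$.) When $i\le n-3$, so that $k_{i+2}$ is still one of our indices, the third moment of the full sum contains a term with exponential $e\big((\delta_{k_i}-(4i+6)\delta_{k_{i+1}}-\delta_{k_{i+2}})N\big)=1$ for every $N$, whereas $\mathbb E\,e(U_i-(4i+6)U_{i+1}-U_{i+2})=0$. The remedy is to keep only harmonics $j\le J$, with $J$ much smaller than every $i$ used: small harmonics cannot resonate.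

Second, $M$ need not be a full period. Suppose $M=q_{3n-5}$. The last block has $\delta_{3n-5}\le\frac1{q_{3n-4}}\le\frac1{2(n-1)M}$, so for all $N<M$ its argument $x=\delta_{3n-5}N$ lies in $[0,\frac1{2(n-1)}]$. As $|V_J(x)|\le\sum_{j\le J}\frac{2\pi jx}{2\pi j^2}\le x(1+\log J)$, the block has size $O(1+\log J)$ and looks nothing like $c_kV_J(U)$ with $c_k\asymp n$. The remedy is to drop the last $R$ blocks. They are bounded by $O(Rn)$, negligible against $n^{3/2}$ if $R=o(\sqrt n)$. The blocks that remain vary much faster than $M$ can fail to see.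

There is a price for the second point: averaging over $N<M$ instead of over the period loses a factor $q/M\ll n$ in Lemma 3. If we keep $i\ge i_0$ and $j\le J$, the requirement is $n\,(Jn+i_0^3+J^{-3}n^3)=o(n^3)$, which holds when $n^{1/3}=o(J)$, $J=o(n)$ and $i_0=o(n^{2/3})$; the absence of resonance requires $J=o(i_0)$. So set
$$J=\lfloor n^{2/5}\rfloor,\qquad i_0=\lceil n^{3/5}\rceil,\qquad R=\lfloor n^{1/4}\rfloor .$$

**Step 0: sizes.** This step relates $M$, $q$ and $n$. From the recursion, $q_{3n-2}\le2q_{3n-3}\le4q_{3n-4}\le4(2n-1)q_{3n-5}$, so $q/M\le8n$. From $\prod_{l\le k}a_l\le q_k\le\prod_{l\le k}(a_l+1)$, both $\log q_{3n-5}$ and $\log q_{3n-2}$ are $\sum_{i\le n}\log i+O(n)=n\log n+O(n)$. Hence $\log\log M\sim\log n$ and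
$$\log M=n\log n+O(n),\qquad\frac{\log M}{\log\log M}\sim n. \tag{15}$$

**Step 1: reduction to a lacunary sum.** The purpose is to replace $\log P_N(e)$, on average over $N<M$, by finitely many harmonics of the well-behaved blocks. Let $\mathcal K=\{k_i:i_0\le i\le n-1\}$. For $k_i\in\mathcal K$, $a_{k_i+1}=2i\ge2n^{3/5}>2J$ for large $n$, so Lemma 3 applies. The $k\notin\mathcal K$ have $a_{k+1}=1$, or $a_{k+1}=2i$ with $i<i_0$. So (12) gives
$$\frac1q\sum_{N<q}\Big|L(N)-\tfrac12\log q-S(N)\Big|^2\ll n^{7/5}+(n+i_0^3)+n^{-6/5}n^3\ll n^{9/5}.$$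
Since $M<q\le8nM$, the average of the same quantity over $0\le N<M$ is $\ll n\cdot n^{9/5}=n^{14/5}$. Let
$$S'(N)=\sum_{i\in I}c_{k_i}V_J(\delta_{k_i}N),\qquad I=\{i_0,\dots,n-1-R\}.$$
Three pointwise bounds complete the reduction. By (8), $c_{k_i}\le2i+2$, so $|S-S'|\le R(2n+2)\frac\pi{12}\ll n^{5/4}$. By Lemma 4 with $a_{K+1}=2n$, $|\log P_N(e)-L(N)|\le\frac2n(1+\log q)\ll\log n$ for $0\le N<M$. And $\frac12\log q\ll n\log n$. The squares of these three are all $\ll n^{14/5}$. Altogether
$$\log P_N(e)=S'(N)+W(N),\qquad\frac1M\sum_{0\le N<M}W(N)^2\ll n^{14/5}=o(n^3). \tag{16}$$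

**Step 2: comparison of moments.** The purpose is to show that $S'(N)$ has asymptotically the moments of $\widetilde S=\sum_{i\in I}c_{k_i}V_J(U_i)$, where the $U_i$ are i.i.d. uniform on $[0,1)$. Write $V_J(x)=\sum_{1\le|j|\le J}v_je(jx)$, where $|v_j|=\frac1{4\pi j^2}$ and so $\sum_j|v_j|\le\frac\pi{12}$. Fix $r\in\mathbb N$. Then
$$S'(N)^r=\sum_{(i_1,j_1),\dots,(i_r,j_r)}\Big(\prod_{l=1}^rc_{k_{i_l}}v_{j_l}\Big)e(\theta N),\qquad\theta=\sum_{i\in I}u_i\delta_{k_i},\quad u_i=\sum_{l:\,i_l=i}j_l .$$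
Here $u\in\mathbb Z^I$ and $\sum|u_i|\le rJ$. The absolute values of the coefficients add up to at most $\big(\frac\pi{12}\sum_{i\in I}c_{k_i}\big)^r\le(Cn^2)^r$. The same expansion holds for $\widetilde S^r$ with $e(\sum u_iU_i)$ in place of $e(\theta N)$, and $\mathbb E\,e(\sum u_iU_i)$ is $1$ if $u=0$ and $0$ otherwise. So the terms with $u=0$ contribute exactly $\mathbb E\widetilde S^r$ to both sides, and we must bound the average of $e(\theta N)$ when $u\ne0$.

By (8), for $i,i+1\in I$,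
$$\frac{\delta_{k_{i+1}}}{\delta_{k_i}}\le\frac{2q_{3i-1}}{q_{3i+2}}\le\frac{2q_{3i-1}}{2(i+1)q_{3i+1}}\le\frac1i\le n^{-3/5}.$$
Let $u\ne0$ and let $i_*$ be minimal with $u_{i_*}\ne0$. As the $\delta_k$ decrease,
$$|\theta|\ge\delta_{k_{i_*}}\big(1-rJn^{-3/5}\big)\ge\tfrac12\delta_{k_{i_*}}$$
for large $n$, because $J\le n^{2/5}$. This is where cutting the harmonics at $J$ rules out relations such as (14). Also $|\theta|\le rJ\delta_{k_{i_0}}\le\frac{rJ}{q_{3i_0-1}}\le\frac{rJ}{2i_0}<\frac12$ for large $n$, so $\|\theta\|=|\theta|$. Summing the geometric series, with $i_{\max}=n-1-R$,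
$$\Big|\frac1M\sum_{0\le N<M}e(\theta N)\Big|\le\frac1{M|\sin\pi\theta|}\le\frac1{2M|\theta|}\le\frac1{M\delta_{k_{i_{\max}}}}\le\frac{2q_{3i_{\max}-1}}{q_{3n-5}}.$$
Now $q_{3j+2}\ge2(j+1)q_{3j+1}\ge2(j+1)q_{3j-1}$. Apply this for $j=i_{\max},\dots,n-3$: these are $R-1$ steps, each with factor at least $2(n-R)\ge n$ for large $n$, and they lead from $q_{3i_{\max}-1}$ to $q_{3n-7}\le q_{3n-5}$. So the last quotient is at most $2n^{-(R-1)}$. Therefore
$$\Big|\frac1M\sum_{0\le N<M}S'(N)^r-\mathbb E\widetilde S^r\Big|\le(Cn^2)^r\cdot2n^{-(R-1)}\to0, \tag{17}$$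
since $r$ is fixed and $R\to\infty$.

**Step 3: the limit law of $S'$.** The purpose is to prove the central limit theorem for $\widetilde S$ together with convergence of moments, and to transfer it by (17). By (8), $c_{k_i}=2i+O(1)$. Since $i_0=o(n)$, $R=o(n)$ and $J\to\infty$, the variance of $\widetilde S$ is
$$B_n^2=\sum_{i\in I}c_{k_i}^2\sum_{j\le J}\frac1{8\pi^2j^4}\sim\frac{4n^3}3\cdot\frac{\pi^2}{720}=\frac{\pi^2}{540}n^3. \tag{18}$$
The summands are independent, have mean zero and are bounded by $(2n+2)\frac\pi{12}=o(B_n)$. For every $\varepsilon>0$ none of them exceeds $\varepsilon B_n$ once $n$ is large, so Lindeberg's condition holds and $\widetilde S/B_n\to\mathcal N(0,1)$. By Hoeffding's lemma,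
$$\mathbb Ee^{\lambda\widetilde S/B_n}\le\exp\Big(\frac{\lambda^2}2\sum_{i\in I}\frac{(\frac\pi{12}c_{k_i})^2}{B_n^2}\Big)\le e^{C\lambda^2}\qquad(\lambda\in\mathbb R).$$
So $\mathbb E|\widetilde S/B_n|^s$ is bounded in $n$ for each $s$, every power of $\widetilde S/B_n$ is uniformly integrable, and all moments of $\widetilde S/B_n$ converge to those of $\mathcal N(0,1)$. By (17) and $B_n\to\infty$, so do the moments of $S'(N)/B_n$ for $N$ uniform on $\{0,\dots,M-1\}$. The normal law is determined by its moments, so $S'(N)/B_n\to\mathcal N(0,1)$ in law.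

**Step 4: conclusion.** It remains to remove $W$ and to replace $B_n$ by the normalization at $N$. By (16) and (18), $\frac1M\sum_{N<M}(W(N)/B_n)^2\to0$. So $W(N)/B_n\to0$ in probability by Chebyshev, and $\log P_N(e)/B_n\to\mathcal N(0,1)$ in law for $N$ uniform on $\{0,\dots,M-1\}$. Passing to $\{1,\dots,M\}$ changes proportions by $O(1/M)$. Let $\sigma(x)=\frac\pi{\sqrt{540}}\big(\frac{\log x}{\log\log x}\big)^{3/2}$. By (15) and (18), $B_n/\sigma(M)\to1$. For $M/\log M\le N\le M$ we have $\log N=\log M+O(\log\log M)$, so $\log N\sim\log M$ and $\log\log N\sim\log\log M$, and $\sigma(N)/\sigma(M)\to1$ uniformly in such $N$. The remaining $N$ form a proportion $O(1/\log M)$. So $B_n/\sigma(N)\to1$ in probability, and by Slutsky's theorem $\log P_N(e)/\sigma(N)\to\mathcal N(0,1)$ in law. As the normal distribution function is continuous, this is (6) for every $t$. $\blacksquare$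

## 7. General rationals: the law of $\sum_k a_kV(U_k)$

In Section 1 a single partial quotient gave the limit $V(U)$; for $e$ many partial quotients gave a normal law. Lemmas 1–4 hold for every reduced fraction, and over a full period the comparison of moments becomes exact. This yields a criterion.

Recall that the Lévy distance between distribution functions $F,G$ is the infimum of the $\varepsilon>0$ with $F(x-\varepsilon)-\varepsilon\le G(x)\le F(x+\varepsilon)+\varepsilon$ for all $x$; it metrizes convergence in law. For point masses at $0$ and $\frac14$ it is $\frac14$. We also use the convergence-of-types theorem (if $Z_n$ and $b_nZ_n+d_n$, $b_n>0$, converge in law to non-degenerate $X$ and $X'$, then $X'$ has the law of $bX+d$ for some $b>0$, $d$) and Cramér's theorem (if a sum of two independent variables is Gaussian, then both are Gaussian, possibly degenerate).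

**Theorem B.** Let $p/q=[a_0;a_1,\dots,a_K]$ be reduced, $q\ge2$, $A^2=\sum_{k=1}^Ka_k^2$, and let $N$ be uniform on $\{0,\dots,q-1\}$.

1. The mean of $\log P_N(p/q)$ is exactly $\frac12\log q$. Uniformly over all reduced fractions,
$$\frac1q\sum_{N=0}^{q-1}\Big(\log P_N(p/q)-\tfrac12\log q\Big)^2=\frac{\pi^2}{720}\sum_{k=1}^Ka_k^2+O\Big(\sum_{k=1}^Ka_k\Big).$$
2. Along any sequence of reduced fractions with $A^2/K\to\infty$, the Lévy distance between the law of $(\log P_N(p/q)-\frac12\log q)/A$ and the law of $A^{-1}\sum_{k=1}^Ka_kV(U_k)$ ($U_k$ i.i.d. uniform on $[0,1)$) tends to $0$.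
3. Along such a sequence, $\dfrac{\log P_N(p/q)-\frac12\log q}{\frac\pi{\sqrt{720}}A}\to\mathcal N(0,1)$ in law if and only if $\max_ka_k/A\to0$. If $\max_ka_k/A\not\to0$, then no choice of centering and norming constants gives a standard normal limit.
4. Let $\alpha$ be irrational with convergents $p_K/q_K$ and $A_K^2=\sum_{k\le K}a_k^2$. Along any sequence of $K$ with $a_{K+1}\ge2$, $A_K^2/K\to\infty$ and $\log q_K=o(a_{K+1}A_K)$, parts 2 and 3 hold with $\log P_N(\alpha)$, $0\le N<q_K$, in place of $\log P_N(p_K/q_K)$.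
5. For Lebesgue-a.e. $\alpha$, the sequence $\log P_N(p_K/q_K)$, $0\le N<q_K$, $K\to\infty$, satisfies no central limit theorem under any centering and norming.

**Proof of part 1.** Here we evaluate the mean square exactly by Parseval. The mean is $\hat L(0)=\frac12\log q$ by Lemma 1. In (10), $g(pN)$ is even and the sine sum is odd on $\mathbb Z/q$, so they are orthogonal, and the variance is $O(1)+\frac12\sum_{1\le m<q/2}A_m^2$. Since $|A_m|\ll m^{-1}\|m\beta\|^{-1}$, Lemma 2(a),(b) shows that the $m\in[q_k,q_{k+1})$ with $q_k\nmid m$, or with $m=jq_k$ and $j\delta_k>\frac12$, contribute $O(1)$ for each $k$. For the remaining $m=jq_k<q/2$ in this interval, Lemma 2(c) and $c_k\le3a_{k+1}$ give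
$$A_m^2=\frac{c_k^2}{4\pi^2j^4}+O(a_{k+1}j^{-2})+O(1).$$
There are at most $a_{k+1}$ such $j$, because $jq_k<q_{k+1}\le(a_{k+1}+1)q_k$. They include all $1\le j<a_{k+1}/2$, since then $jq_k<\frac12q_{k+1}\le\frac12q$ and $j\delta_k\le j/q_{k+1}<\frac12$. The sum of $j^{-4}$ over the $j$ that occur is therefore $\frac{\pi^4}{90}+O(a_{k+1}^{-3})$, and the contribution of $k$ is
$$\frac{c_k^2}{4\pi^2}\cdot\frac{\pi^4}{90}+O(a_{k+1}^2\cdot a_{k+1}^{-3})+O(a_{k+1})=\frac{\pi^2}{360}c_k^2+O(a_{k+1})=\frac{\pi^2}{360}a_{k+1}^2+O(a_{k+1}),$$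
as $c_k^2=a_{k+1}^2+O(a_{k+1})$ by (8). Multiply by $\frac12$, sum over $k$, and use $1\le K\le\sum_ka_k$.

**Proof of part 2, step 1: reduction.** This step replaces $L-\frac12\log q$ and the model sum by short trigonometric sums over the same blocks. Put $Q=A^2/K\to\infty$, $T=Q^{1/4}$, $J=\lfloor Q^{1/16}\rfloor$, $\mathcal K=\{0\le k<K:a_{k+1}\ge T\}$. For large $Q$ we have $T>2J$, and Lemma 3 gives
$$\frac1q\sum_{N<q}\Big|L(N)-\tfrac12\log q-S(N)\Big|^2\ll JK+T^2K+J^{-3}A^2=o(A^2), \tag{19}$$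
because $JK\le Q^{1/16-1}A^2$ and $T^2K=Q^{-1/2}A^2$. Let $\widetilde S=\sum_{k\in\mathcal K}c_kV_J(U_{k+1})$ and $Y=\sum_{k=1}^Ka_kV(U_k)$. In $\widetilde S-Y$ the terms for different $k$ are independent with mean $0$. For $k\in\mathcal K$ the term is $(c_k-a_{k+1})V_J(U_{k+1})+a_{k+1}(V_J-V)(U_{k+1})$, with variance $\ll1+a_{k+1}^2J^{-3}$; for $k\notin\mathcal K$ it is $-a_{k+1}V(U_{k+1})$, with variance $\ll T^2$. So
$$\mathbb E|\widetilde S-Y|^2\ll K+J^{-3}A^2+T^2K=o(A^2). \tag{20}$$

**Proof of part 2, step 2: equality of moments.** We show that, for each fixed $r$,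
$$\frac1q\sum_{N<q}S(N)^r=\mathbb E\widetilde S^r\qquad\text{once }Q\ge Q_0(r). \tag{21}$$
Expand as in Step 2 of Section 6. The frequencies are $\theta=\sum_{k\in\mathcal K}u_k\delta_k$ with $u_k\in\mathbb Z$, $\sum|u_k|\le rJ$, and the terms with $u=0$ give $\mathbb E\widetilde S^r$. If $k<k'$ are in $\mathcal K$, then by (8)
$$\delta_{k'}\le\frac1{q_{k'+1}}\le\frac1{Tq_{k'}}\le\frac1{Tq_{k+1}}\le\frac2T\delta_k.$$
Let $u\ne0$ and let $k_0$ be minimal with $u_{k_0}\ne0$. As soon as $2rJ<T$,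
$$0<\delta_{k_0}\Big(1-\frac{2rJ}T\Big)\le|\theta|\le rJ\delta_{k_0}\le\frac{rJ}{q_{k_0+1}}\le\frac{rJ}T<1.$$
So $\theta$ is not an integer. But $\theta\in\frac1q\mathbb Z$, hence $\sum_{N=0}^{q-1}e(\theta N)=0$, and (21) follows.

**Proof of part 2, step 3: conclusion.** This step combines compactness with the method of moments. Suppose the Lévy distance stays $\ge\eta>0$ along a subsequence. The variables $Y/A$ have bounded variance, so they are tight, and along a further subsequence $Y/A\to X$ in law. By (20), $\widetilde S/A\to X$ as well. Since $c_k\le3a_{k+1}$, Hoeffding's lemma gives $\mathbb Ee^{\lambda\widetilde S/A}\le e^{C\lambda^2}$. So all moments of $\widetilde S/A$ converge to those of $X$. By Fatou's lemma also $\mathbb Ee^{\lambda X}\le e^{C\lambda^2}$, so $X$ is determined by its moments. By (21) the moments of $S(N)/A$ converge to those of $X$, hence $S(N)/A\to X$ in law, and by (19) $(L(N)-\frac12\log q)/A\to X$. Both laws compared in part 2 now converge to that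 of $X$, so their Lévy distance tends to $0$: a contradiction.

**Proof of part 3.** We decide when the model sum $Y$ is asymptotically normal. If $\max_ka_k/A\to0$, the summands of $Y$ are $\ll\max_ka_k=o(A)$ and $\mathrm{Var}\,Y=\frac{\pi^2}{720}A^2$. Lindeberg's theorem gives $Y/(\frac\pi{\sqrt{720}}A)\to\mathcal N(0,1)$, and part 2 transfers this to $\log P_N(p/q)$.

Conversely, suppose $\max_ka_k=a_{k^*}\ge cA$ along a subsequence, with $c>0$. Pass to a further subsequence with $a_{k^*}/A\to\rho\in[c,1]$ and $A^{-1}\sum_{k\ne k^*}a_kV(U_k)\to Y_0$ in law; the latter is possible by tightness. By part 2, $(L-\frac12\log q)/A\to X=\rho V(U)+Y_0$ with independent summands, and $X$ is non-degenerate because $\rho V(U)$ is. Suppose that $(L-b)/s\to\mathcal N(0,1)$ for some constants $b\in\mathbb R$, $s>0$ depending on $p/q$. By the convergence-of-types theorem $X$ is Gaussian, and by Cramér's theorem so is $\rho V(U)$, possibly degenerate. But $\rho V(U)$ is bounded and non-constant: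 a contradiction. The choice $b=\frac12\log q$, $s=\frac\pi{\sqrt{720}}A$ gives the "only if".

**Proof of part 4.** We check that replacing $p_K/q_K$ by $\alpha$ is harmless. As $\alpha$ is fixed and $A_K^2/K\to\infty$, we have $K\to\infty$, so $q_K\to\infty$; in particular $q_K\ge2$ eventually. By Lemma 4, $\log P_N(\alpha)$ and $\log P_N(p_K/q_K)$ differ by $O((1+\log q_K)/a_{K+1})=o(A_K)$, uniformly in $0\le N<q_K$. After division by $A_K$ this changes neither the comparison in part 2 nor any of the limits used in part 3.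

**Proof of part 5.** We show that for almost every $\alpha$ the criterion of part 3 fails infinitely often. For a.e. $\alpha$ three facts hold.

- $A_K^2/K\to\infty$, by the ergodic theorem for the Gauss map applied to the truncations $\min(a_1^2,H)$, since $a_1^2$ is non-negative and non-integrable for the Gauss measure.
- $a_K\ge K\log K$ for infinitely many $K$, by the Borel–Bernstein theorem, since $\sum_K1/(K\log K)$ diverges.
- $\sum_{k\le K}a_k\le\max_{k\le K}a_k+2K\log K$ for all large $K$. This follows from the theorem of Diamond–Vaaler, *Pacific J. Math.* 122 (1986), that $\sum_{k\le K}a_k=\frac{1+o(1)}{\log2}K\log K+\vartheta\max_{k\le K}a_k$ with $0\le\vartheta\le1$, because $\frac1{\log2}<2$.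

For the infinitely many $K$ with $a_K\ge K\log K$ we get, when $K$ is large, $K\log K\le\max_{k\le K}a_k$ and so
$$A_K\le\sum_{k\le K}a_k\le3\max_{k\le K}a_k .$$
Hence $\max_{k\le K}a_k/A_K\not\to0$ while $A_K^2/K\to\infty$, and the second statement of part 3 applies. $\blacksquare$
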